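# Free absorption of contractible spaces by an infinite free product of intervals

Throughout, C*-algebras are unital, homomorphisms are $*$-homomorphisms, and reduced free products are amalgamated over $\mathbb C\cdot 1$. A trace means a tracial state, $\lambda$ is Lebesgue measure on $[0,1]$, and $x\approx_\varepsilon y$ means $\|x-y\|\le\varepsilon$.

## 1. Freeness and reduced free products

**Definition (traces on $C(X)$).** A trace $\tau$ is faithful if $\tau(x^*x)=0$ forces $x=0$. If $X$ is compact Hausdorff and $\mu$ is a probability measure on $X$ with full support (every nonempty open set has positive measure), then $f\mapsto\int f\,d\mu$ is a faithful trace on $C(X)$. Examples are $C([0,1]^n)$ with Lebesgue measure, which is the trace we always use there, and $C([0,1])$ with $\frac12\delta_0+\frac12\lambda$, which has an atom.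

**Definition (freeness).** Let $\tau$ be a state on $C$. Unital subalgebras $C_i\subset C$ are free if $\tau(x_1x_2\cdots x_r)=0$ whenever $r\ge1$, $x_j\in C_{i_j}$, $\tau(x_j)=0$, and neighboring indices $i_j,i_{j+1}$ are different. In words: alternating products of centered elements have trace $0$.

For an example, let $\tau$ be a trace, and let $a\in C_1$, $b\in C_2$ with $\tau(a)=0$. Put $b^\circ=b-\tau(b)$. Then
$$\tau(abab)=\tau(b)^2\tau(a^2)+\tau(b)\tau(a^2b^\circ)+\tau(b)\tau(ab^\circ a)+\tau(ab^\circ ab^\circ)=\tau(b)^2\tau(a^2).$$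
Here the last term vanishes by freeness, and $\tau(ab^\circ a)=\tau(a^2b^\circ)=\tau(a^2)\tau(b^\circ)=0$. If $a$ and $b$ were commuting independent variables, we would get $\tau(a^2)\tau(b^2)$ instead. The same splitting into scalar plus centered part, by induction on the length of a word, shows that freeness determines $\tau$ on the $*$-algebra generated by the $C_i$ from its values on the $C_i$.

**Definition (Haar unitary).** A unitary $v$ with $\tau(v^k)=0$ for all $k\ne0$. Example: $v(t)=e^{2\pi i t}$ in $C([0,1])$.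

**Definition (reduced free product).** For $(A,\eta)$, $(B,\omega)$ with tracial states, the reduced free product (Avitzour) is $(A,\eta)*_{\rm r}(B,\omega)=(A*_{\rm r}B,\eta*_{\rm r}\omega)$: a C*-algebra generated by copies of $A$ and $B$ that are free for the state $\eta*_{\rm r}\omega$, which restricts to $\eta$ and $\omega$ and has a faithful GNS representation. The infinite reduced free product $(A,\omega)^{*_{\rm r}\infty}$ is the direct limit of the finite ones $(A,\omega)^{*_{\rm r}n}$, with the free product state.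

For an example, take $C^*_{\rm r}(F_2)$ with its canonical trace, which is faithful. The two generators $u_1,u_2$ generate copies of $C^*_{\rm r}(\mathbb Z)=C(\mathbb T)$ with Lebesgue measure. Centered polynomials in $u_i$ are combinations of $u_i^k$, $k\neq0$. An alternating product of such powers is a nontrivial reduced word, so it has trace $0$. Hence $C(\mathbb T)*_{\rm r}C(\mathbb T)=C^*_{\rm r}(F_2)$, and likewise $C(\mathbb T)^{*_{\rm r}\infty}=C^*_{\rm r}(F_\infty)$.

We use two facts. All traces on the factors of free products are faithful from now on.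

**Fact (F).** The free product of faithful traces is a faithful trace. It is standard that the free product of traces is a trace, and its GNS representation $\pi$ is faithful by construction. Let $L=\{x:\tau(x^*x)=0\}$. Since $\tau$ is a trace, $L$ is a closed two-sided ideal. If $x\in L$, then $xy\in L$ for all $y$, so $\|\pi(x)\hat y\|^2=\tau((xy)^*xy)=0$. Hence $\pi(x)=0$ and $x=0$. In a direct limit, $L$ is a closed ideal that meets each stage in $0$, so $L=0$ there too.

**Fact (P).** Let $(C,\tau)$ have a faithful trace, and let $\gamma_i:C_i\to C$ be unital trace-preserving homomorphisms with free ranges. Then they extend to an injective trace-preserving homomorphism of the reduced free product of the $C_i$ into $C$. Indeed, freeness determines the state on the algebraic free product, so the map on the algebraic free product preserves traces. On the C*-algebra generated by the ranges $\tau$ is faithful, so the norm there is the GNS norm, which is computed from the state; the same holds in the reduced free product. So the map is isometric.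

Consequently reduced free products are associative, and trace-preserving automorphisms $\gamma_i$ of $C_i$ induce a trace-preserving automorphism $\gamma_1*\gamma_2*\cdots$ of the reduced free product.

## 2. Comparison of positive elements and stable rank one

Let $D$ be a C*-algebra with a trace $\tau$. For $a\ge0$ write $(a-\varepsilon)_+$ for the functional calculus of $t\mapsto\max(t-\varepsilon,0)$ and $\mathrm{her}(a)=\overline{aDa}$.

**Definition (Cuntz subequivalence).** For positive $a,b$, we write $a\precsim b$ if $x_k^*bx_k\to a$ for some sequence $x_k\in D$. In $M_m$ this says $\mathrm{rank}(a)\le\mathrm{rank}(b)$. In $C(X)$ it says $\{a>0\}\subset\{b>0\}$. There, if the inclusion holds, then $b$ is bounded below on the compact set $\{a\ge\varepsilon\}$, so $(a-\varepsilon)_+$ has the form $x^*bx$; the converse is clear.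

**Definition (dimension function).** $d_\tau(a)=\lim_k\tau(a^{1/k})$. If $\nu_a$ is the measure on $[0,\infty)$ with $\tau(f(a))=\int f\,d\nu_a$, then $d_\tau(a)=\nu_a((0,\infty))$ and $d_\tau((a-s)_+)=\nu_a((s,\infty))$. In particular $d_\tau((a-s)_+)\to d_\tau(a)$ as $s\to0$. In $M_m$, $d_\tau(a)=\mathrm{rank}(a)/m$.

Here are the standard facts (Rørdam; Kirchberg–Rørdam), for positive $a,b$.

* (C1) $\|a-b\|<\varepsilon\Rightarrow(a-\varepsilon)_+\precsim b$.
* (C2) If $a\precsim b$, then for every $\varepsilon>0$ there is $x$ with $x^*x=(a-\varepsilon)_+$ and $xx^*\in\mathrm{her}(b)$.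
* (C3) $0\le a\le b\Rightarrow a\precsim b$; $x^*bx\precsim b$; if $(a-\varepsilon)_+\precsim b$ for all $\varepsilon>0$, then $a\precsim b$.
* (C4) $a\precsim b\Rightarrow d_\tau(a)\le d_\tau(b)$.

**Definition (SC).** $(D,\tau)$ satisfies (SC) if for $a,b\in D_+$: $d_\tau(a)<d_\tau(b)\Rightarrow a\precsim b$. The matrix algebra $M_m$ does. The algebra $C([0,1])$ does not: if $\{a>0\}=(0,\frac14)$ and $\{b>0\}=(\frac12,1)$, then $d_\tau(a)=\frac14<\frac12=d_\tau(b)$, but $a\not\precsim b$.

**Definition (stable rank one).** The invertible elements of $D$ are dense in $D$. The algebra $C([0,1])$ has this property: approximate a function by a piecewise linear path in $\mathbb C$, whose image has area zero, and move it off $0$ by a small constant. The algebra $C(\overline{\mathbb D})$ of the closed disk does not. If $f$ had no zeros and $\|f-z\|<1$, then $f$ on the circle would have winding number $1$, which is impossible for a zero-free function on the disk.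

## 3. Homomorphisms out of $C(X)$

**Definition (induced measure).** A unital homomorphism $\varphi:C(X)\to D$ induces the probability measure $\nu$ with $\tau(\varphi(f))=\int f\,d\nu$. For $h\ge0$, $d_\tau(\varphi(h))=\lim_k\int h^{1/k}d\nu=\nu(\{h>0\})$. Example: $\varphi(f)=\mathrm{diag}(f(x_1),\dots,f(x_m))\in M_m$ induces $\frac1m\sum\delta_{x_i}$.

**Definition (approximate unitary equivalence).** $\varphi_0,\varphi_1:C(X)\to D$ are approximately unitarily equivalent if there are unitaries $u_n$ with $u_n\varphi_0(f)u_n^*\to\varphi_1(f)$ for all $f$. In a commutative $D$ this means $\varphi_0=\varphi_1$. For two diagonal maps into $M_m$ as above, it means that the two lists of points agree up to order, that is, the induced measures agree.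

**Definition (weak* convergence).** $\nu_n\to\nu$ weak* if $\int f\,d\nu_n\to\int f\,d\nu$ for $f\in C(X)$. On a compact metric space this gives $\limsup\nu_n(K)\le\nu(K)$ for closed $K$ and $\liminf\nu_n(O)\ge\nu(O)$ for open $O$ (portmanteau theorem). Example: $\delta_{1/n}\to\delta_0$ on $[0,1]$, with $K=\{0\}$ giving $0\le1$ and $O=(0,1]$ giving $1\ge0$.

**Definition (contractible).** The identity of $X$ is homotopic to a constant map. The cube $[0,1]^n$ is contractible via $(x,t)\mapsto(1-t)x$. A contractible space is path connected, so a two-point space is not contractible.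

## 4. Absorbing a cube into a free product of intervals

Put
$$A=C([0,1])^{*_{\rm r}\infty}=A_1*_{\rm r}A_2*_{\rm r}\cdots,\qquad A^{(m)}=A_1*_{\rm r}\cdots*_{\rm r}A_m,\qquad A^{(>m)}=C^*(A_{m+1},A_{m+2},\dots),$$
each $A_i$ being a copy of $(C([0,1]),\lambda)$. By (P), $A^{(>m)}\cong A$.

Ilan Hirshberg and N. Christopher Phillips, in "An isomorphism theorem for infinite reduced free products", arXiv:2602.10220 (2026), ask: for $n>1$, with Lebesgue measure on $[0,1]^n$, do we have
$$C([0,1]^n)*_{\rm r}C([0,1])^{*_{\rm r}\infty}\cong C([0,1])^{*_{\rm r}\infty}\,?$$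
In plain words: if we add one square to infinitely many free intervals, can the C*-algebra see the square?

Some cases can be settled at once. For $n=1$ the answer is yes, by renumbering the free factors. If the cube is replaced by a point, then $C(X)=\mathbb C$ and there is nothing to do. If C*-algebras are replaced by von Neumann algebras, the answer is again yes by renumbering, because $L^\infty([0,1]^n)\cong L^\infty([0,1])$ by a trace-preserving isomorphism. For $n\ge2$ renumbering fails for C*-algebras: removing an interior point disconnects $[0,1]$ but not $[0,1]^n$, so $C([0,1]^n)\not\cong C([0,1])$. If $X$ has two points, so $C(X)=\mathbb C^2$, then the answer turns out to be no, since $A$ has no projections except $0$ and $1$ (Section 13). So the topology of $X$ matters, and here is what we shall prove.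

**Theorem 1.** Let $X$ be a contractible compact metrizable space and $\mu$ a Borel probability measure on $X$ with full support (atoms allowed). Then there is a trace-preserving isomorphism $C(X)*_{\rm r}A\cong A$. In particular
$$C([0,1]^n)*_{\rm r}C([0,1])^{*_{\rm r}\infty}\cong C([0,1])^{*_{\rm r}\infty}\quad\text{for every }n\ge1.$$

**Theorem 2.** Let $D$ be a unital C*-algebra of stable rank one with a tracial state $\tau$ satisfying (SC). Let $X$ be contractible compact metrizable, $\mu$ a full-support probability measure on $X$, and $\varphi_{0,n},\varphi_{1,n}:C(X)\to D$ unital homomorphisms such that the measures $\mu_{i,n}$ induced by $\tau\circ\varphi_{i,n}$ converge weak* to $\mu$ ($i=0,1$). Then there are unitaries $u_n\in D$ with $\|u_n\varphi_{0,n}(f)u_n^*-\varphi_{1,n}(f)\|\to0$ for all $f\in C(X)$. In particular, any two unital homomorphisms $C(X)\to D$ inducing $\mu$ are approximately unitarily equivalent.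

**Theorem 3.** Let $(X_i,\mu_i)_{i\ge1}$ be contractible compact metrizable spaces with full-support probability measures, infinitely many of them nonatomic. Then $C(X_1)*_{\rm r}C(X_2)*_{\rm r}\cdots\cong A$. In particular $C([0,1]^n)^{*_{\rm r}\infty}\cong C([0,1])^{*_{\rm r}\infty}$.

**Proposition 4.** If $X$ is compact Hausdorff and disconnected, and $\mu$ has full support, then $C(X)*_{\rm r}E\not\cong A$ for every unital $E$ with faithful tracial state. So connectedness is necessary in Theorem 1.

## 5. Intertwining by automorphisms of the larger algebra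

A first try is to embed each algebra into the other. A measure-preserving space-filling curve $s:[0,1]\to[0,1]^n$ gives a trace-preserving embedding $f\mapsto f\circ s$ of $C([0,1]^n)$ into $C([0,1])$, and hence, by (P), of $C([0,1]^n)*_{\rm r}A$ into $C([0,1])*_{\rm r}A\cong A$. In the other direction $A$ is contained in $C([0,1]^n)*_{\rm r}A$. But embeddings in both directions do not give an isomorphism: $C([0,1])$ embeds trace-preservingly in $C([0,1]^n)$ through a coordinate, $C([0,1]^n)$ embeds in $C([0,1])$ through $s$, and they are not isomorphic for $n\ge2$. What is missing is a way to bend one embedding until it is almost onto. The next lemma says exactly what bending is enough.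

**Lemma 5.** Let $A\subset P$ be separable C*-algebras. Suppose that for all finite $F\subset A$, $G\subset P$ and $\varepsilon>0$ there is $\gamma\in\mathrm{Aut}(P)$ with $\|\gamma(a)-a\|<\varepsilon$ for $a\in F$ and $\mathrm{dist}(\gamma^{-1}(g),A)<\varepsilon$ for $g\in G$. Then $A\cong P$. If $\gamma$ can always be chosen to preserve a given trace $\tau$ of $P$, the isomorphism is trace preserving.

**Proof.** Let $(a_k)$ be dense in $A$ and $(g_k)$ dense in $P$. We choose inductively finite sets $F_1\subset F_2\subset\cdots\subset A$, automorphisms $\gamma_n$, and elements $a_{k,n}\in A$ ($k\le n$). Let $F_n$ contain $F_{n-1}$, the elements $a_1,\dots,a_n$, and all $a_{k,n-1}$ with $k\le n-1$. Apply the hypothesis to $F_n$, to $G=\{(\gamma_1\cdots\gamma_{n-1})^{-1}(g_k):k\le n\}$ and to $2^{-n}$. This gives $\gamma_n$ and $a_{k,n}\in A$ with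
$$\|\gamma_n(a)-a\|<2^{-n}\ (a\in F_n),\qquad \|(\gamma_1\cdots\gamma_n)^{-1}(g_k)-a_{k,n}\|<2^{-n}\ (k\le n).$$
For $a\in F_n$ we have $\|\gamma_1\cdots\gamma_n(a)-\gamma_1\cdots\gamma_{n-1}(a)\|=\|\gamma_n(a)-a\|<2^{-n}$. Hence $\Phi(a)=\lim_n\gamma_1\cdots\gamma_n(a)$ exists on $\bigcup F_n$. This set is dense in $A$ and the maps are isometric, so the limit exists on $A$, and $\Phi:A\to P$ is an isometric homomorphism. Since $a_{k,n}\in F_{n+1}$,
$$\|\Phi(a_{k,n})-\gamma_1\cdots\gamma_n(a_{k,n})\|\le\sum_{m>n}2^{-m}=2^{-n},$$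
so $\|\Phi(a_{k,n})-g_k\|\le2\cdot2^{-n}$ for all $n\ge k$. The range of $\Phi$ is closed and contains each $g_k$, so $\Phi$ is onto. If all $\gamma_n$ preserve $\tau$, then $\tau(\Phi(a))=\tau(a)$. $\square$

Now let $B=C(X)$ and $P=B*_{\rm r}A$. Up to small errors, $F$ lies in some $A^{(m)}$. An automorphism that fixes $A^{(m)}$ and moves $B$ can be built as $\mathrm{id}_{A^{(m)}}*\mathrm{Ad}\,v$, where $v$ is a unitary of $C^*(B,A^{(>m)})$ and $\mathrm{Ad}\,v(x)=vxv^*$. We want $v^*bv$ to be almost in $A^{(>m)}$ for finitely many $b\in B$. This is achieved if we have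

* a trace-preserving $\psi:B\to A^{(>m)}$ (existence), and
* approximate unitary equivalence, inside $C^*(B,A^{(>m)})$, of $\psi$ and the inclusion of $B$ (uniqueness).

Uniqueness is what Theorem 2 provides. We first check that the algebras in question satisfy its hypotheses.

## 6. Free projections and comparison in infinite free products

**Lemma 6.** Let $p,q$ be free projections in a von Neumann algebra with faithful normal tracial state $\tau$, with $\alpha=\tau(p)$, $\beta=\tau(q)$ and $0<\alpha<\beta\le1$. Then $pqp\ge\lambda p$ for some $\lambda>0$.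

**Proof.** If $\beta=1$, then $q=1$ and $pqp=p$. Let $\beta<1$. The distribution of $pqp$ is in Voiculescu–Dykema–Nica, *Free Random Variables*, Example 3.6.7; here is the computation.

Recall the $S$-transform: if $\tau(x)\ne0$, the series $\sum_{n\ge1}\tau(x^n)y^n$ has an inverse $\chi_x(w)$ under composition near $0$, and $S_x(w)=\chi_x(w)\frac{1+w}{w}$. It is multiplicative: $S_{xx'}=S_xS_{x'}$ for free $x,x'$ with nonzero traces. For $p$ the series is $\alpha y/(1-y)$, so $\chi_p(w)=\frac{w}{\alpha+w}$ and $S_p(w)=\frac{1+w}{\alpha+w}$. Since $\tau((pq)^n)=\tau((pqp)^n)$, the function $w(y)=\sum_{n\ge1}\tau((pqp)^n)y^n$ satisfies near $0$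
$$y=\frac{w(1+w)}{(\alpha+w)(\beta+w)},\quad\text{i.e.}\quad(1-y)w^2+(1-(\alpha+\beta)y)w-\alpha\beta y=0,\quad w(0)=0.$$
We solve the quadratic with $y=1/\zeta$, $\zeta$ large. After multiplying through by $\zeta$, the discriminant is
$$(\zeta-\alpha-\beta)^2+4\alpha\beta(\zeta-1)=\zeta^2-2(\alpha+\beta-2\alpha\beta)\zeta+(\alpha-\beta)^2=(\zeta-\lambda_-)(\zeta-\lambda_+),$$
where $\lambda_\pm=\big(\sqrt{\alpha(1-\beta)}\pm\sqrt{\beta(1-\alpha)}\big)^2$: these have sum $2(\alpha+\beta-2\alpha\beta)$ and product $(\alpha(1-\beta)-\beta(1-\alpha))^2=(\alpha-\beta)^2$. Hence for large $\zeta$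
$$G(\zeta)=\tau((\zeta-pqp)^{-1})=\frac{1+w(1/\zeta)}{\zeta}=\frac1\zeta+\frac{\alpha+\beta-\zeta+\sqrt{(\zeta-\lambda_-)(\zeta-\lambda_+)}}{2\zeta(\zeta-1)},$$
with the branch $\sqrt{\cdot}\sim\zeta$ at $\infty$, as required by $w(0)=0$.

The right side is analytic off $[\lambda_-,\lambda_+]\cup\{0,1\}$, so it equals $G$ on $\mathbb C\setminus\mathbb R$. On any real interval outside this set $G$ continues analytically across the real line. Since $G(\bar\zeta)=\overline{G(\zeta)}$, its boundary values there are real. By Stieltjes inversion the distribution of $pqp$ has no mass there, so it is supported in $[\lambda_-,\lambda_+]\cup\{0,1\}$. Moreover $\lambda_->0$ because $\alpha(1-\beta)<\beta(1-\alpha)$.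

For real $\zeta<\lambda_-$ the root is real, nonzero, and behaves like $\zeta$ at $-\infty$, so it is negative. At $\zeta=0$ it equals $-\sqrt{\lambda_-\lambda_+}=-(\beta-\alpha)$. The mass of the distribution at $0$ is the residue of $G$ at $0$, namely
$$1+\frac{\alpha+\beta-(\beta-\alpha)}{2\cdot(-1)}=1-\alpha.$$
So the kernel projection of $pqp$ has trace $1-\alpha=\tau(1-p)$. It contains $1-p$, and $\tau$ is faithful, so it equals $1-p$. Since $\tau$ is faithful, the spectrum of $pqp$ is the support of its distribution. On $p$ the operator $pqp$ has no kernel, so its spectral measure there lives on $[\lambda_-,\lambda_+]\cup\{1\}$. Hence $pqp\ge\lambda p$ with $\lambda=\min(\lambda_-,1)$. $\square$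

**Lemma 7.** Let $D=E*_{\rm r}C_1*_{\rm r}C_2*_{\rm r}\cdots$, all algebras unital with faithful tracial states, and suppose infinitely many $C_i$ contain a Haar unitary. Then $D$ has stable rank one and satisfies (SC) for the free product trace $\tau$.

**Proof.** Let $D^{(k)}$ be generated by $E,C_1,\dots,C_k$.

**Stable rank.** Dykema–Haagerup–Rørdam (Duke Math. J. 90 (1997), 95–121) proved: if $(B_1,\tau_1),(B_2,\tau_2)$ have faithful tracial states and there are unitaries $u\in B_1$ and $v,w\in B_2$ with $\tau_1(u)=\tau_2(v)=\tau_2(w)=\tau_2(v^*w)=0$, then $B_1*_{\rm r}B_2$ has stable rank one. Apply this to $D^{(m)}=D^{(m-1)}*_{\rm r}C_m$ whenever $C_m$ and some earlier $C_i$ contain Haar unitaries. Take $u\in C_i$ Haar, $v\in C_m$ Haar and $w=v^2$, so that $v^*w=v$. This covers infinitely many $m$. Hence $D$ is an inductive limit of algebras of stable rank one, and such limits have stable rank one.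

**Reduction of (SC) to a finite stage.** The purpose is to replace $a,b$ by elements that leave a Haar unitary free from them. Let $d_\tau(a)<d_\tau(b)$ and $\varepsilon>0$. Choose $\delta>0$ with $d_\tau((b-2\delta)_+)>d_\tau(a)$. Then choose $k$ and $a',b'\in D^{(k)}_+$ with $\|a-a'\|<\varepsilon/2$ and $\|b-b'\|<\delta$. Put $a''=(a'-\varepsilon/2)_+$ and $b''=(b'-\delta)_+$, so $\|a-a''\|<\varepsilon$ and $\|b-b''\|<2\delta$. By (C1),
$$(a-\varepsilon)_+\precsim a''\precsim a,\qquad(b-2\delta)_+\precsim b''\precsim b.$$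
By (C4), $d_\tau(a'')\le d_\tau(a)<d_\tau((b-2\delta)_+)\le d_\tau(b'')$. If $a''=0$, then $(a-\varepsilon)_+=0\precsim b$. Assume $a''\ne0$.

**Making the two elements free.** Let $v$ be a Haar unitary in some $C_i$ with $i>k$. Then $D^{(k)}$ and $vD^{(k)}v^*$ are free. Indeed $vyv^*$ is centered exactly when $y$ is. An alternating product of centered elements, such as $x_1(vy_1v^*)x_2(vy_2v^*)\cdots$, is an alternating product of centered elements of $D^{(k)}$ and of the elements $v,v^*$ of $C_i$, hence has trace $0$.

Let $M=\pi_\tau(D)''\supset D$, where $\tau$ is given by the cyclic vector $\xi$. The extended $\tau$ is a normal trace on $M$. It is faithful: if $\tau(x^*x)=0$, then $\|xy\xi\|^2=\tau(xyy^*x^*)\le\|y\|^2\tau(xx^*)=0$ for $y\in D$, so $x=0$. The weak closures of $D^{(k)}$ and $vD^{(k)}v^*$ in $M$ are still free: by Kaplansky's density theorem, each factor of an alternating product of centered elements is a strong limit of a bounded net from the corresponding C*-algebra. Subtract the traces of the net elements, which tend to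 $0$. Products of bounded strongly convergent nets converge strongly, so the trace of the product is a limit of zeros.

**Comparing.** Let $p\in M$ be the support projection of $a''$; then $\tau(p)=d_\tau(a'')>0$. Let $q=\chi_{(\gamma,\infty)}(vb''v^*)$. As $\gamma\to0$ we have $\tau(q)\to d_\tau(b'')>\tau(p)$, so we can fix $\gamma>0$ with $\tau(q)>\tau(p)$. By Lemma 6, $pqp\ge\lambda p$ with $\lambda>0$. With $g(t)=\min(t/\gamma,1)$ we have $g(vb''v^*)\ge q$, so
$$a''^{1/2}g(vb''v^*)a''^{1/2}\ \ge\ a''^{1/2}\,pqp\,a''^{1/2}\ \ge\ \lambda a''.$$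
The two outer elements are in $D$. By (C3), and since $g(t)\le t/\gamma$,
$$(a-\varepsilon)_+\precsim a''\precsim g(vb''v^*)\precsim vb''v^*\precsim b''\precsim b.$$
As $\varepsilon$ is arbitrary, $a\precsim b$ by (C3). $\square$

## 7. Matching small pieces, and the part that stays unmatched

The sensible approach to Theorem 2 is to cut $X$ into small pieces $Q_i$. The element of $D$ that $\varphi_0$ assigns to a piece has almost the same dimension as the one that $\varphi_1$ assigns to it, so (SC) moves one into the other. Stable rank one turns the sum of the moves into a unitary. Here is what this gives. It uses only that $X$ is connected.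

**Lemma 8.** Let $D$ have stable rank one and satisfy (SC). Let $X$ be a connected compact metric space with at least two points, $\mu$ of full support, and $\varphi_{0,n},\varphi_{1,n}:C(X)\to D$ unital homomorphisms whose induced measures $\mu_{0,n},\mu_{1,n}$ converge weak* to $\mu$. Let $\eta>0$. After passing to a subsequence (indexed by $l$) and conjugating $\varphi_{0,l}$ by unitaries, there are $k_l\in C(X,[0,1])$ with
$$\mu_{0,l}(\{k_l<1\})<\eta,\qquad\|(\varphi_{0,l}(f)-\varphi_{1,l}(f))\varphi_{0,l}(k_l)\|\to0\quad\text{for all }f\in C(X).$$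

**Proof.** Let $d$ be the metric and fix $l>1/\mathrm{diam}(X)$; finitely many $l$ are discarded.

**The pieces.** We want finitely many disjoint nonempty open sets $Q_1,\dots,Q_M$ of diameter $<1/l$ with $\mu(\bigcup Q_i)=1$. For each center, all but countably many radii have $\mu$-null spheres. So cover $X$ by finitely many balls $B(y_i,\rho_i)$ with $2\rho_i<1/l$ and $\mu(\{d(y_i,\cdot)=\rho_i\})=0$, put $Q_i=B(y_i,\rho_i)\setminus\bigcup_{j<i}\{d(y_j,\cdot)\le\rho_j\}$, and drop empty sets. A point on none of the spheres lies in $Q_i$ for the first $i$ whose ball contains it. By the choice of $l$, $Q_i\ne X$. Let $h_i(x)=d(x,X\setminus Q_i)$, so $\{h_i>0\}=Q_i$. Choose $\delta>0$ with $\mu(U)>1-\eta$, where $U=\bigcup_i\{h_i>4\delta\}$.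

**Strict inequality of dimensions.** Since $X$ is connected and $\emptyset\ne Q_i\ne X$ is open, $Q_i$ is not closed. Near a point of $\overline{Q_i}\setminus Q_i$ the function $h_i$ takes arbitrarily small positive values. So $\{0<h_i<\delta\}$ is open and nonempty, and has positive measure. By the portmanteau theorem
$$\limsup_n\mu_{0,n}(\{h_i\ge\delta\})\le\mu(\{h_i\ge\delta\})<\mu(Q_i)\le\liminf_n\mu_{1,n}(Q_i),\qquad\liminf_n\mu_{0,n}(U)\ge\mu(U)>1-\eta.$$
Hence there is $n=n_l$, larger than the previously chosen ones, with $\mu_{0,n}(U)>1-\eta$ and $d_\tau(\varphi_{0,n}((h_i-\delta)_+))<d_\tau(\varphi_{1,n}(h_i))$ for all $i$. Write $\varphi_0,\varphi_1$ for $\varphi_{0,n},\varphi_{1,n}$.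

**The partial moves.** By (SC) and (C2) there are $x_i\in D$ with
$$x_i^*x_i=\varphi_0((h_i-2\delta)_+),\qquad x_ix_i^*\in\mathrm{her}(\varphi_1(h_i)).$$
Then $x_i\in\overline{\varphi_1(h_i)D}$ and $x_i=\lim_m\varphi_1(h_i^{1/m})x_i$. We record three consequences. First, for $i\neq j$ and $g\in C(X)$, $x_i^*\varphi_1(g)x_j=\lim_mx_i^*\varphi_1(h_i^{1/m}gh_j^{1/m})x_j=0$. Second, for $g\ge0$ with $g\le C$ on $Q_i$,
$$x_i^*\varphi_1(g)x_i=\lim_mx_i^*\varphi_1(h_i^{1/m}gh_i^{1/m})x_i\le C\lim_mx_i^*\varphi_1(h_i^{2/m})x_i=C\,x_i^*x_i.\tag{1}$$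
Third, $x_i\varphi_0(g)=0$ if $g|_{Q_i}=0$, because $\varphi_0(g)^*x_i^*x_i\varphi_0(g)=0$.

Let $x=\sum x_i$ and $H=\sum_i(h_i-2\delta)_+$. By the first consequence with $g=1$, $x^*x=\varphi_0(H)$, so $|x|=\varphi_0(H^{1/2})$.

**The cut-off function.** Let $q:[0,\infty)\to[0,1]$ be continuous, $0$ on $[0,\delta]$ and $1$ on $[2\delta,\infty)$. Put $k_i=q((h_i-2\delta)_+)$, $k=\sum k_i=q(H)$, $\tilde k_i=k_iH^{-1/2}$ and $\tilde k=\sum\tilde k_i$ (zero where $k=0$). Where $k_i\neq0$ we have $H=(h_i-2\delta)_+>\delta$, so these functions are continuous, $\|\tilde k\|\le\delta^{-1/2}$, and any $\sum c_i\tilde k_i$ has norm at most $\max|c_i|\,\delta^{-1/2}$. Since $k=1$ on $U$, $\mu_{0,n}(\{k<1\})<\eta$.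

**The unitary.** By stable rank one there are invertibles $y\to x$. For the unitaries $w=y|y|^{-1}$,
$$\|w|x|-x\|\le\|w(|x|-|y|)\|+\|y-x\|\to0.$$
Fix such a $w$ with $\|w|x|-x\|\le\delta^{1/2}/l$ and set $\varphi_0'=w\varphi_0(\cdot)w^*$, which induces the same measure as $\varphi_0$.

**The estimate.** Let $f\in C(X)$, $z_i\in Q_i$, and let $\omega$ bound the oscillation of $f$ on sets of diameter $<1/l$. Since $fk=\sum fk_i\approx_\omega\sum f(z_i)k_i=H^{1/2}\sum f(z_i)\tilde k_i$, and $x\varphi_0(\tilde k_i)=x_i\varphi_0(\tilde k_i)$ by the third consequence,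
$$\varphi_0'(f)\varphi_0'(k)=w\varphi_0(fk)w^*\approx_\omega w|x|\varphi_0\Big(\sum f(z_i)\tilde k_i\Big)w^*\approx_{\|f\|/l}\sum f(z_i)x_i\varphi_0(\tilde k_i)w^*,$$
$$\varphi_1(f)\varphi_0'(k)=\varphi_1(f)w|x|\varphi_0(\tilde k)w^*\approx_{\|f\|/l}\sum\varphi_1(f)x_i\varphi_0(\tilde k_i)w^*\approx_\omega\sum f(z_i)x_i\varphi_0(\tilde k_i)w^*.$$
For the very last approximation put $T_i=(\varphi_1(f)-f(z_i))x_i\varphi_0(\tilde k_i)$. By the first consequence, $T_i^*T_j=0$ for $i\ne j$. By (1), $T_i^*T_i\le\omega^2\varphi_0(\tilde k_i)x_i^*x_i\varphi_0(\tilde k_i)=\omega^2\varphi_0(k_i^2)$. So $\|\sum T_i\|^2=\|\sum T_i^*T_i\|\le\omega^2$.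

Altogether $\|(\varphi_0'(f)-\varphi_1(f))\varphi_0'(k)\|\le2\omega+2\|f\|/l$, which tends to $0$ as $l\to\infty$. Put $k_l=k$, and rename $\varphi'_0$ as $\varphi_{0,l}$ and $\varphi_{1,n_l}$ as $\varphi_{1,l}$. $\square$

Where does this approach stop? Condition (SC) needs a strict inequality, so something of positive measure must be given away on every piece. The set $\{k_l<1\}$ is small, but we cannot make it empty. On it, the unitary $w$ does something we know nothing about. Repeating the construction with smaller $\eta$ gives a new unitary and a new uncontrolled remainder. This is a real obstacle, as the circle shows.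

**Example (the circle).** Let $X=\mathbb T$ with Lebesgue measure and $D=C(\mathbb T)^{*_{\rm r}\infty}=C^*_{\rm r}(F_\infty)$, with generators $u_1,u_2,\dots$. By Lemma 7, $D$ has stable rank one and (SC). The homomorphisms $\varphi_0(f)=f(u_1)$ and $\varphi_1(f)=f(u_2)$ both induce Lebesgue measure, and Lemma 8 applies to them. But they are not approximately unitarily equivalent. For if $\|wu_1w^*-u_2\|<2$ with $w$ unitary, then $u_2(wu_1w^*)^*$ has a logarithm, so $[u_1]=[wu_1w^*]=[u_2]$ in $K_1(D)$. By the classical theorem of Pimsner and Voiculescu, $K_1(C^*_{\rm r}(F_n))$ is free abelian on the classes of the $n$ generators. Passing to the limit, $[u_1]\ne[u_2]$ in $K_1(D)$.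

So the small remainder can carry an obstruction. To remove it we must use more about $X$ than connectedness, namely contractibility.

## 8. Copies of the remainder along a contraction

Suppose $\varphi_0$ and $\varphi_1$ agree off a small set. Let $\sigma_0=\mathrm{id},\sigma_1,\dots,\sigma_N\equiv x_0$ be a fine subdivision of a contraction, so that $f\circ\sigma_j\approx f\circ\sigma_{j+1}$ for $f\in F$. Write $*$ for $f(x_0)1$ and $\varphi_i\sigma_j$ for $\varphi_i(f\circ\sigma_j)$. Consider the diagonal matrices with $2N+1$ entries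
$$\varphi_i;\ \varphi_0\sigma_1,\ \varphi_1\sigma_1;\ \dots;\ \varphi_0\sigma_N,\ \varphi_1\sigma_N\qquad(i=0,1),$$
in positions $0,a_1,b_1,\dots,a_N,b_N$. For $N=2$ we can pass from the first to the second as follows.
$$\begin{array}{c|ccccc}&0&a_1&b_1&a_2&b_2\\\hline\text{start}&\varphi_0&\varphi_0\sigma_1&\varphi_1\sigma_1&*&*\\\text{swap }a_j\leftrightarrow b_j&\varphi_0&\varphi_1\sigma_1&\varphi_0\sigma_1&*&*\\\text{small change}&\varphi_0&\varphi_1&\varphi_0\sigma_1&\varphi_1\sigma_1&*\\\text{swap }0\leftrightarrow a_1,\ b_1\leftrightarrow a_2&\varphi_1&\varphi_0&\varphi_1\sigma_1&\varphi_0\sigma_1&*\\\text{small change}&\varphi_1&\varphi_0\sigma_1&\varphi_1\sigma_1&*&*\end{array}$$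
In the small changes, the entries in the $a$-positions move one step along the contraction: $\varphi_1\sigma_1\approx\varphi_1$ and $*=\varphi_1\sigma_2\approx\varphi_1\sigma_1$, and backwards in the last line. This works because the chain ends at a constant, where $\varphi_0$ and $\varphi_1$ agree.

Each swap exchanges $\varphi_0(g)$ with $\varphi_1(g)$ for one and the same $g$. These two differ only on the small remainder, so the swap can be done by a unitary that is $1$ plus something living on the remainder. So there we need the extra $2N$ summands only on the remainder. The remainder has small dimension, hence by (SC) there is room for $2N$ copies of it inside the part where $\varphi_0$ and $\varphi_1$ already agree. Moreover, the copies can be arranged so that the map that is already there, restricted to the $\kappa$-th copy, is approximately the summand $\varphi_i\sigma_j$ that we want. So the matrix computation can be carried out inside $D$.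

## 9. Proof of the uniqueness theorem

If $X$ is a point, take $u_n=1$. Otherwise $X$ is path connected with at least two points. An isolated point would be a proper nonempty clopen set, so $X$ has no isolated points. Fix a metric $d$ on $X$. We first reduce Theorem 2 to the following.

**Claim.** For all sequences as in Theorem 2, every finite set $F=F^*\subset C(X)$ of contractions and every $\varepsilon>0$, there are at least one $n$ and a unitary $u\in D$ with $\|u\varphi_{0,n}(f)u^*-\varphi_{1,n}(f)\|<\varepsilon$ for $f\in F$.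

Given the Claim, such a $u$ exists for all large $n$: otherwise the bad $n$ form a subsequence, to which the Claim applies, a contradiction. Choose finite $F_1\subset F_2\subset\cdots$, self-adjoint sets of contractions, with union of dense linear span; $C(X)$ is separable. Let $N_1<N_2<\cdots$ be such that for $n\ge N_j$ there is a unitary for $(F_j,1/j)$. For $N_j\le n<N_{j+1}$ let $u_n$ be such a unitary, and for $n<N_1$ let $u_n=1$. This gives Theorem 2. In proving the Claim we may pass to subsequences and replace $\varphi_{0,n}$ by unitary conjugates.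

**Step 0 (choices).** We fix everything that depends only on $F$, $\varepsilon$, $X$ and $\mu$. Let $\varepsilon'=\varepsilon/11$. Let $(\sigma_t)_{t\in[0,1]}$ be a homotopy on $X$ with $\sigma_0=\mathrm{id}$, $\sigma_1\equiv x_0$. By uniform continuity there are $0=t_0<\dots<t_N=1$ such that, writing $\sigma_j$ for $\sigma_{t_j}$ from now on (so $\sigma_N\equiv x_0$),
$$\|f\circ\sigma_j-f\circ\sigma_{j+1}\|\le\varepsilon'\qquad(f\in F,\ 0\le j<N).$$
Choose a partition of unity $g_1,\dots,g_P$ with all $V_p=\{g_p>0\}\ne\emptyset$, and points $x_p\in V_p$ with $|f-f(x_p)|\le\varepsilon'$ on $V_p$ for $f\in F$. Let $J=\{a_1,\dots,a_N,b_1,\dots,b_N\}$. Since $X$ has no isolated points, every nonempty open set is infinite. So we can pick distinct points, one in $V_p$ for each pair $(\kappa,p)\in J\times\{1,\dots,P\}$, and small balls around them. This gives pairwise disjoint nonempty open $W_{\kappa,p}\subset V_p$. Choose $b_{\kappa,p}\in C(X,[0,1])$ with $\{b_{\kappa,p}>0\}=W_{\kappa,p}$, and put $\eta=\frac14\min_{\kappa,p}\mu(W_{\kappa,p})>0$.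

**Step 1 (agreement off a small set).** Apply Lemma 8 with this $\eta$. We get, after passing to a subsequence and conjugating, functions $k_l$ with $\mu_{0,l}(\{k_l<1\})<\eta$ and $\|(\varphi_{0,l}(f)-\varphi_{1,l}(f))\varphi_{0,l}(k_l)\|\to0$. The measures still converge to $\mu$.

**Step 2 (exact relations in a sequence algebra).** The purpose is to turn "$\to0$" into equalities. Let $D_\infty=\ell^\infty(\mathbb N,D)/c_0(\mathbb N,D)$, let $\varphi_i=[\varphi_{i,l}]_l:C(X)\to D_\infty$, $c=[\varphi_{0,l}(k_l)]_l$ and $d_f=\varphi_0(f)-\varphi_1(f)$. Then $c$ commutes with $\varphi_0(f)$. Step 1 says $d_fc=0$, and adjoints (applied to $\bar f$) give $cd_f=0$. So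
$$\varphi_0(f)c=c\varphi_0(f)=\varphi_1(f)c=c\varphi_1(f).$$
Approximating by polynomials, for continuous $G$ on $[0,1]$ the element $G(c)$ commutes with $\varphi_0(f)$ and $\varphi_1(f)$, and $G(c)d_f=d_fG(c)=G(0)d_f$. Let
$$\rho(t)=\max(1-2t,0);\quad\rho^+=1\text{ on }[0,\tfrac12],\ 0\text{ on }[\tfrac34,1],\text{ linear between};\quad\ell=0\text{ on }[0,\tfrac34],\ \ell(1)=1,\text{ linear between}.$$
Put $r=\rho(c)$ and $r^+=\rho^+(c)$. Then $r^+r=r$; both $r$ and $r^+$ commute with $\varphi_0(C(X))$ and $\varphi_1(C(X))$; and $rd_f=d_fr=d_f$. So $r$ marks the remainder, where the two maps may differ.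

**Step 3 (absorption).** We now place $2N$ copies of the remainder into the good part. Let
$$\theta_{a_j}(f)=\varphi_0(f\circ\sigma_j),\qquad\theta_{b_j}(f)=\varphi_1(f\circ\sigma_j).$$
We claim that there are $s_\kappa\in D_\infty$ ($\kappa\in J$) with
$$s_\kappa^*s_{\kappa'}=\delta_{\kappa\kappa'}r^+,\qquad rs_\kappa=0,\qquad\varphi_1(f)s_\kappa=\varphi_0(f)s_\kappa\ \text{ for all }f\in C(X),\tag{2}$$
and such that for $f\in F$ the row $t(f)=(\varphi_0(f)s_\kappa-s_\kappa\theta_\kappa(f))_{\kappa\in J}$ has norm $\le2\varepsilon'$.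

To build them, let $r_l^+=\varphi_{0,l}(\rho^+(k_l))$, so $[r_l^+]=r^+$. For $\kappa=a_j$ (put $i=0$) or $\kappa=b_j$ (put $i=1$) let
$$y_{\kappa,p,l}=(r_l^+)^{1/2}\varphi_{i,l}(g_p\circ\sigma_j)(r_l^+)^{1/2},\qquad z_{\kappa,p,l}=\varphi_{0,l}(b_{\kappa,p}\,\ell(k_l)).$$
Since $y_{\kappa,p,l}\le r_l^+$, we have $d_\tau(y_{\kappa,p,l})\le\mu_{0,l}(\{k_l<\frac34\})<\eta$. On the other side, $\liminf_l\mu_{0,l}(W_{\kappa,p})\ge\mu(W_{\kappa,p})\ge4\eta$, so for large $l$
$$d_\tau(z_{\kappa,p,l})=\mu_{0,l}(W_{\kappa,p}\cap\{k_l>\tfrac34\})\ge\mu_{0,l}(W_{\kappa,p})-\mu_{0,l}(\{k_l<1\})>3\eta-\eta=2\eta.$$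
By (SC) and (C2), for large $l$ there is $s_{\kappa,p,l}\in D$ with
$$s_{\kappa,p,l}^*s_{\kappa,p,l}=(y_{\kappa,p,l}-1/l)_+,\qquad s_{\kappa,p,l}s_{\kappa,p,l}^*\in\mathrm{her}(z_{\kappa,p,l}).$$
For the remaining finitely many $l$ put $s_{\kappa,p,l}=0$. All norms are at most $1$. Let $s_{\kappa,p}=[s_{\kappa,p,l}]_l$ and $s_\kappa=\sum_ps_{\kappa,p}$. For large $l$ we have $s_{\kappa,p,l}\in\overline{z_{\kappa,p,l}D}$, which gives the following.

* $s_{\kappa,p}^*s_{\kappa,p}=(r^+)^{1/2}\theta_\kappa(g_p)(r^+)^{1/2}=\theta_\kappa(g_p)r^+$.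
* $s_{\kappa,p}^*\varphi_0(g)s_{\kappa',p'}=0$ if $(\kappa,p)\ne(\kappa',p')$, since $z_{\kappa,p,l}\varphi_{0,l}(g)z_{\kappa',p',l}=0$, because $W_{\kappa,p}\cap W_{\kappa',p'}=\emptyset$.
* $rs_{\kappa,p}=0$, since $\rho\ell=0$.

Summing over $p$ and using $\sum_pg_p=1$ we get $s_\kappa^*s_{\kappa'}=\delta_{\kappa\kappa'}r^+$ and $rs_\kappa=0$. Also $d_fs_\kappa=d_frs_\kappa=0$, that is, $\varphi_1(f)s_\kappa=\varphi_0(f)s_\kappa$. This proves (2).

For the norm estimate let $f\in F$ and write $\varphi_0(f)s_\kappa-s_\kappa\theta_\kappa(f)=\alpha_\kappa-\beta_\kappa$ with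
$$\alpha_\kappa=\sum_p(\varphi_0(f)-f(x_p))s_{\kappa,p},\qquad\beta_\kappa=\sum_ps_{\kappa,p}(\theta_\kappa(f)-f(x_p)).$$
By the second bullet, $\alpha_\kappa^*\alpha_{\kappa'}=0=\beta_\kappa^*\beta_{\kappa'}$ for $\kappa\ne\kappa'$, and the mixed terms in $p$ vanish as well. For $\alpha$: $|f-f(x_p)|\le\varepsilon'$ on $W_{\kappa,p}$, and for large $l$ we have $s_{\kappa,p,l}=\lim_m\varphi_{0,l}\big((b_{\kappa,p}\ell(k_l))^{1/m}\big)s_{\kappa,p,l}$, where $b_{\kappa,p}\ell(k_l)$ vanishes off $W_{\kappa,p}$. The computation of (1), with $g=|f-f(x_p)|^2$ and $C=\varepsilon'^2$, gives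
$$s_{\kappa,p,l}^*\varphi_{0,l}(|f-f(x_p)|^2)s_{\kappa,p,l}\le\varepsilon'^2s_{\kappa,p,l}^*s_{\kappa,p,l},\qquad\text{so}\qquad\alpha_\kappa^*\alpha_\kappa\le\varepsilon'^2\sum_ps_{\kappa,p}^*s_{\kappa,p}=\varepsilon'^2r^+.$$
For $\beta$: since $|f-f(x_p)|\le\varepsilon'$ on $V_p$ and $r^+$ commutes with $\theta_\kappa(C(X))$,
$$\beta_\kappa^*\beta_\kappa=\theta_\kappa\Big(\sum_p|f-f(x_p)|^2g_p\Big)r^+\le\varepsilon'^2.$$
The square of the norm of the row $\alpha=(\alpha_\kappa)_\kappa$ is the norm of the matrix $(\alpha_\kappa^*\alpha_{\kappa'})$, which is diagonal. So $\|\alpha\|\le\varepsilon'$, likewise $\|\beta\|\le\varepsilon'$, and $\|t(f)\|\le2\varepsilon'$.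

**Step 4 (the shift by matrices).** We carry out the table of Section 8. Let $I=\overline{rD_\infty r}$, $J_0=\{0\}\cup J$ and
$$\Theta_i(f)=\mathrm{diag}\big(\varphi_i(f),(\theta_\kappa(f))_{\kappa\in J}\big)\in M_{J_0}(D_\infty).$$
Let $R_1$ be the permutation matrix of the involution fixing $0$ and swapping $a_j\leftrightarrow b_j$ ($1\le j\le N$). Let $R_2$ be that of the involution swapping $0\leftrightarrow a_1$ and $b_j\leftrightarrow a_{j+1}$ ($1\le j<N$) and fixing $b_N$. Then $P_i=(1-R_i)/2$ are projections. Since $(r\otimes P_i)^n=r^n\otimes P_i$ for $n\ge1$, the unitaries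
$$U_i=\exp(\sqrt{-1}\,\pi\,r\otimes P_i)=1+z\otimes P_i,\qquad z=e^{\sqrt{-1}\,\pi r}-1,$$
satisfy $U_i-1\in M_{J_0}(I)$; here $z\in I$ as it is a function of $r$ vanishing at $0$. Let $U=U_2U_1$; again $U-1\in M_{J_0}(I)$.

We need a rotation identity. Let $\alpha,\beta\in D_\infty$ commute with $r$, and let $d=\alpha-\beta$ satisfy $rd=dr=d$. Then for $P=\frac12\begin{pmatrix}1&-1\\-1&1\end{pmatrix}$,
$$(1+z\otimes P)\,\mathrm{diag}(\alpha,\beta)\,(1+z\otimes P)^*=\mathrm{diag}(\beta,\alpha).\tag{3}$$
Indeed $\mathrm{diag}(\alpha,\beta)=\beta\otimes1+d\otimes e_{11}$. The first summand commutes with $r\otimes P$, hence with the unitary $1+z\otimes P$. Since $r^nd=d=dr^n$, we have $zd=(e^{\sqrt{-1}\pi}-1)d=-2d=dz^*$. So the second summand becomes $d\otimes(1-2P)e_{11}(1-2P)=d\otimes e_{22}$, because $1-2P$ is the flip. The sum is $\mathrm{diag}(\beta,\alpha)$.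

Identity (3) applies to the pairs $(\varphi_0(g),\varphi_1(g))$ and $(\varphi_1(g),\varphi_0(g))$ for every $g\in C(X)$. Let $f\in F$. First, $U_1\Theta_0(f)U_1^*=\Theta'(f)$ is diagonal with entries
$$0:\varphi_0(f),\qquad a_j:\varphi_1(f\circ\sigma_j),\qquad b_j:\varphi_0(f\circ\sigma_j).$$
Replace $\sigma_j$ by $\sigma_{j-1}$ in the $a_j$-entries. This changes the matrix by at most $\varepsilon'$ and gives $\Theta''(f)$ with entries, for $1\le j<N$,
$$0:\varphi_0(f),\quad a_1:\varphi_1(f),\quad b_j:\varphi_0(f\circ\sigma_j),\quad a_{j+1}:\varphi_1(f\circ\sigma_j),\quad b_N:f(x_0)1.$$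
By (3), $U_2\Theta''(f)U_2^*$ has entries
$$0:\varphi_1(f),\quad a_1:\varphi_0(f),\quad b_j:\varphi_1(f\circ\sigma_j),\quad a_{j+1}:\varphi_0(f\circ\sigma_j),\quad b_N:f(x_0)1=\varphi_1(f\circ\sigma_N).$$
Replace $\sigma_{j-1}$ by $\sigma_j$ in the $a_j$-entries, again a change of at most $\varepsilon'$, and get $\Theta_1(f)$. Hence
$$\|U\Theta_0(f)U^*-\Theta_1(f)\|\le2\varepsilon'\qquad(f\in F).\tag{4}$$

**Step 5 (folding the matrices into $D_\infty$).** Put $s_0=1$, let $S=(s_\kappa)_{\kappa\in J_0}$ be the row, and define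
$$\Psi:M_{J_0}(I)\to D_\infty,\qquad\Psi(x)=SxS^*=\sum_{\kappa,\kappa'}s_\kappa x_{\kappa\kappa'}s_{\kappa'}^*.$$
We claim $xS^*Sy=xy$ for $x,y\in M_{J_0}(I)$. The matrix $S^*S$ has entries $s_\kappa^*s_{\kappa'}$. The $(0,0)$ entry is $1$. The $(\kappa,\kappa)$ entry for $\kappa\in J$ is $r^+$, which is a unit for $I$ since $r^+r=r$. The $(\kappa,\kappa')$ entries for $\kappa\ne\kappa'$ in $J$ vanish. The $(0,\kappa)$ and $(\kappa,0)$ entries $s_\kappa$, $s_\kappa^*$ contribute nothing, since $rs_\kappa=0$ gives $Is_\kappa=0=s_\kappa^*I$. So $\Psi$ is a $*$-homomorphism, $\|xS^*\|^2=\|xS^*Sx^*\|=\|x\|^2$, and $\tilde U=1+\Psi(U-1)$ is a unitary in $D_\infty$.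

The map $\Psi$ almost intertwines. Let $f\in F$, $x\in M_{J_0}(I)$. Since the entries of $\Theta_i(f)$ commute with $r$, $\Theta_i(f)x\in M_{J_0}(I)$. By (2), $\varphi_i(f)s_\kappa=\varphi_0(f)s_\kappa$ for $\kappa\in J$, so
$$\varphi_i(f)\Psi(x)-\Psi(\Theta_i(f)x)=(\varphi_i(f)S-S\Theta_i(f))xS^*=(0,t(f))\,xS^*,$$
which has norm $\le2\varepsilon'\|x\|$ by Step 3. Taking adjoints, and using $F=F^*$, also $\|\Psi(x)\varphi_i(f)-\Psi(x\Theta_i(f))\|\le2\varepsilon'\|x\|$.

Now let $x=U-1$, so $\|x\|\le2$. Since $d_f=rd_fr\in I$ and $\Theta_0(f)-\Theta_1(f)=\mathrm{diag}(d_f,0,\dots,0)$, all arguments of $\Psi$ below lie in $M_{J_0}(I)$: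
$$\begin{aligned}\tilde U\varphi_0(f)-\varphi_1(f)\tilde U&=d_f+\Psi(x)\varphi_0(f)-\varphi_1(f)\Psi(x)\\&\approx_{8\varepsilon'}d_f+\Psi\big(x\Theta_0(f)-\Theta_1(f)x\big)\\&=d_f+\Psi\big(U\Theta_0(f)-\Theta_1(f)U\big)-\Psi(\mathrm{diag}(d_f,0,\dots,0)).\end{aligned}$$
Because $s_0=1$, the last term is $-d_f$ and cancels the first. By (4) the middle term has norm $\le2\varepsilon'$. Hence $\|\tilde U\varphi_0(f)\tilde U^*-\varphi_1(f)\|\le10\varepsilon'<\varepsilon$ for $f\in F$.

**Step 6 (back to $D$).** Lift $\tilde U$ to a bounded sequence $(v_l)$ in $D$. Then $v_l^*v_l\to1$ and $v_lv_l^*\to1$, so for large $l$ the element $v_l$ is invertible, and $u_l=v_l|v_l|^{-1}$ is a unitary with $u_l-v_l\to0$. The norm in $D_\infty$ is the $\limsup$ of the norms, so $\|u_l\varphi_{0,l}(f)u_l^*-\varphi_{1,l}(f)\|<\varepsilon$ for all $f\in F$ and all large $l$. This proves the Claim and Theorem 2. $\blacksquare$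

## 10. Trace-preserving copies of $C(X)$ in $A$

**Lemma 9.** For $X,\mu$ as in Theorem 1 there is a unital trace-preserving homomorphism $\psi:C(X)\to A$.

For $X=[0,1]^n$ with Lebesgue measure one can take $\psi(f)=f\circ s\in A_1$ with $s$ a measure-preserving space-filling curve. In general we use curves that are only approximately right, and Theorem 2 makes the resulting maps converge.

**Proof.** **Approximate curves.** Choose finitely supported measures $\mu_n=\sum_iw_i\delta_{y_i}$ converging weak* to $\mu$. Since $X$ is path connected, there is a continuous $s_n:[0,1]\to X$ that rests at $y_i$ for time $(1-\frac1n)w_i$ and spends total time $\frac1n$ traveling from each $y_i$ to the next. Then $|\int f\,d(s_n)_*\lambda-\int f\,d\mu_n|\le2\|f\|/n$, so $(s_n)_*\lambda\to\mu$ weak*. Let $\psi_n(f)=f\circ s_n\in A_1\subset A$, which induces $(s_n)_*\lambda$.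

**A Cauchy property.** By Lemma 7 (with $E=\mathbb C$ and the Haar unitaries $e^{2\pi it}$), Theorem 2 applies with $D=A$. So for finite $F\subset C(X)$ and $\varepsilon>0$ there is $n_0$ such that for all $n,n'\ge n_0$ some unitary $u\in A$ satisfies $\|u\psi_n(f)u^*-\psi_{n'}(f)\|<\varepsilon$ for $f\in F$. Otherwise there would be $n_j,n_j'\to\infty$ for which no such unitary exists, and the sequences $(\psi_{n_j})$, $(\psi_{n'_j})$ would contradict Theorem 2.

**The limit.** Let $F_1\subset F_2\subset\cdots$ be finite with dense union in $C(X)$. Choose $n_1<n_2<\cdots$ and unitaries $u_k$ with $\|u_k\psi_{n_{k+1}}(f)u_k^*-\psi_{n_k}(f)\|<2^{-k}$ for $f\in F_k$. The maps $\chi_k=\mathrm{Ad}(u_1\cdots u_{k-1})\circ\psi_{n_k}$ satisfy $\|\chi_{k+1}(f)-\chi_k(f)\|<2^{-k}$ for $f\in F_k$. So they converge on $\bigcup F_k$, hence pointwise on $C(X)$, to a unital homomorphism $\psi$, and $\tau(\psi(f))=\lim_k\tau(\psi_{n_k}(f))=\int f\,d\mu$. $\square$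

## 11. Proof of the absorption theorem

Let $B=C(X)$ and $P=B*_{\rm r}A\supset A$, a separable algebra. We verify the hypothesis of Lemma 5 with trace-preserving $\gamma$. Let $F\subset A$, $G\subset P$ be finite and $\varepsilon>0$.

**Step 1 (cutting down).** Choose $m$ such that every element of $F$ has distance $<\varepsilon/3$ from $A^{(m)}$, and every element of $G$ has distance $<\varepsilon/3$ from a finite set $G'$ in the $*$-algebra generated by $B$ and $A^{(m)}$. The elements of $G'$ are polynomials in finitely many $b_1,\dots,b_q\in B$, their adjoints, and elements of $A^{(m)}$.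

**Step 2 (the unitary).** Since $A^{(>m)}\cong A$ with its trace, Lemma 9 gives a trace-preserving $\psi:B\to A^{(>m)}$. By (P), $D=C^*(B,A^{(>m)})\cong B*_{\rm r}A_{m+1}*_{\rm r}A_{m+2}*_{\rm r}\cdots$. By Lemma 7 with $E=B$, it satisfies the hypotheses of Theorem 2. The inclusion $B\subset D$ and $\psi:B\to A^{(>m)}\subset D$ both induce $\mu$. So for every $\varepsilon''>0$ there is a unitary $v\in D$ with $\|v\psi(b_i)v^*-b_i\|<\varepsilon''$ for all $i$.

**Step 3 (the automorphism).** By associativity $P=A^{(m)}*_{\rm r}D$, so $\gamma=\mathrm{id}_{A^{(m)}}*\mathrm{Ad}\,v$ is a trace-preserving automorphism of $P$. It fixes $A^{(m)}$ pointwise, so $\|\gamma(a)-a\|<2\varepsilon/3$ for $a\in F$. The inverse $\gamma^{-1}$ also fixes $A^{(m)}$, and $\gamma^{-1}(b_i)=v^*b_iv$ is within $\varepsilon''$ of $\psi(b_i)\in A$. Replace each $\gamma^{-1}(b_i)$ by $\psi(b_i)$ in the polynomials: for $\varepsilon''$ small, every $g'\in G'$ satisfies $\mathrm{dist}(\gamma^{-1}(g'),A)<\varepsilon/3$. Hence $\mathrm{dist}(\gamma^{-1}(g),A)<2\varepsilon/3$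 for $g\in G$.

Lemma 5 gives a trace-preserving isomorphism $A\cong P$. $\blacksquare$

With $X=[0,1]^n$ and Lebesgue measure this answers the question affirmatively. Since the isomorphism preserves the traces, (P) also gives $C(X)*_{\rm r}E*_{\rm r}A\cong E*_{\rm r}A$ for every unital $E$ with faithful tracial state.

## 12. Free products of infinitely many contractible spaces

For Theorem 3 we need to map $C([0,1])$ into free products of the $C(X_i)$, and we need Haar unitaries in them.

**Lemma 10.** Let $X$ be compact metrizable and $\mu$ a nonatomic probability measure with full support. Then there is a trace-preserving unital embedding $C([0,1])\to C(X)$. In particular $C(X)$ contains a Haar unitary.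

**Proof.** Let $g_k\in C(X,[0,1])$ ($k\ge1$) separate points. Choose independent random $c_k$, uniform in $[0,2^{-k}]$, and put $g=\sum c_kg_k\in C(X)$. Let $x\ne y$. Some $g_k(x)-g_k(y)\ne0$. Given the other coefficients, $g(x)=g(y)$ then holds for at most one value of $c_k$, so $\mathrm{Prob}(g(x)=g(y))=0$. Since $\mu$ is nonatomic, $(\mu\times\mu)\{x=y\}=\int\mu(\{x\})\,d\mu(x)=0$. By Fubini, almost surely $(\mu\times\mu)\{g(x)=g(y)\}=0$. For such a $g$ the measure $g_*\mu$ has no atoms, since an atom of mass $m$ would contribute $m^2$. So its distribution function $\Phi$ is continuous and $(\Phi\circ g)_*\mu=\lambda$. The map $f\mapsto f\circ\Phi\circ g$ is unital and trace preserving, hence injective. It sends $e^{2\pi it}$ to a Haar unitary. $\square$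

**Proof of Theorem 3.** Let $Q=C(X_1)*_{\rm r}C(X_2)*_{\rm r}\cdots$ and $P=Q*_{\rm r}A$. We show that both $A$ and $Q$ are isomorphic to $P$.

**Step 1 ($P\cong A$).** Apply Lemma 5 to $A\subset P$. Given $F\subset A$, $G\subset P$ finite and $\varepsilon>0$, choose $m$ and $k$ such that $F$ is within $\varepsilon/3$ of $A^{(m)}$ and $G$ is within $\varepsilon/3$ of a finite set $G'$ of polynomials in elements of $C(X_1),\dots,C(X_k)$ and $A^{(m)}$. Let $H_i\subset C(X_i)$ be the finite set of elements used. Split $\{m+1,m+2,\dots\}$ into infinite sets $S_1,\dots,S_k$ and let $N_i=C^*(A_j:j\in S_i)\cong A$. Lemma 9 gives trace-preserving $\psi_i:C(X_i)\to N_i$. By Lemma 7 (with $E=C(X_i)$), $C(X_i)*_{\rm r}N_i$ satisfies the hypotheses of Theorem 2. So, for any $\varepsilon''>0$, there are unitaries $v_i\in C(X_i)*_{\rm r}N_i$ with $\|v_i\psi_i(b)v_i^*-b\|<\varepsilon''$ for $b\in H_i$. On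
$$P=A^{(m)}*_{\rm r}(C(X_1)*_{\rm r}N_1)*_{\rm r}\cdots*_{\rm r}(C(X_k)*_{\rm r}N_k)*_{\rm r}C(X_{k+1})*_{\rm r}\cdots$$
let $\gamma=\mathrm{id}_{A^{(m)}}*\mathrm{Ad}\,v_1*\cdots*\mathrm{Ad}\,v_k*\mathrm{id}$. It fixes $A^{(m)}$, so it moves elements of $F$ by at most $2\varepsilon/3$. For $b\in H_i$, $\gamma^{-1}(b)=v_i^*bv_i$ is within $\varepsilon''$ of $\psi_i(b)\in N_i\subset A$. For $\varepsilon''$ small we get $\mathrm{dist}(\gamma^{-1}(g'),A)<\varepsilon/3$ for $g'\in G'$, and $\mathrm{dist}(\gamma^{-1}(g),A)<\varepsilon$ for $g\in G$.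

**Step 2 ($P\cong Q$).** Apply Lemma 5 to $Q\subset P$. Write $Q^{(m)}=C(X_1)*_{\rm r}\cdots*_{\rm r}C(X_m)$. Given $F\subset Q$, $G\subset P$ finite and $\varepsilon>0$, choose $m$ and $k$ such that $F$ is within $\varepsilon/3$ of $Q^{(m)}$ and $G$ is within $\varepsilon/3$ of a finite set $G'$ of polynomials in elements of $Q^{(m)}$ and finite sets $H_j\subset A_j$, $1\le j\le k$. Split $\{m+1,m+2,\dots\}$ into sets $S_1,\dots,S_k$, each containing infinitely many indices with nonatomic measure, and let $N_j=C^*(C(X_i):i\in S_j)$. By Lemma 10 there is a trace-preserving $\psi_j:A_j=C([0,1])\to N_j$, with values in one factor $C(X_i)$ with $\mu_i$ nonatomic. Again by Lemma 10, infinitely many of the factors of $N_j$ contain Haar unitaries, so $A_j*_{\rm r}N_j$ satisfies the hypotheses of Theorem 2 by Lemma 7 (with $E=A_j$). The space $[0,1]$ is contractible, and $\psi_j$ and the inclusion of $A_j$ both induce $\lambda$. So Theorem 2 gives unitaries $v_j\in A_j*_{\rm r}N_j$ with $\|v_j\psi_j(b)v_j^*-b\|<\varepsilon''$ for $b\in H_j$. On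
$$P=Q^{(m)}*_{\rm r}(A_1*_{\rm r}N_1)*_{\rm r}\cdots*_{\rm r}(A_k*_{\rm r}N_k)*_{\rm r}C^*(A_{k+1},A_{k+2},\dots)$$
let $\gamma=\mathrm{id}_{Q^{(m)}}*\mathrm{Ad}\,v_1*\cdots*\mathrm{Ad}\,v_k*\mathrm{id}$. It fixes $Q^{(m)}$, and $\gamma^{-1}(b)=v_j^*bv_j$ is within $\varepsilon''$ of $\psi_j(b)\in Q$ for $b\in H_j$. As in Step 1, for $\varepsilon''$ small the hypothesis of Lemma 5 holds.

Hence $Q\cong P\cong A$. Taking $X_i=[0,1]^n$ with Lebesgue measure gives $C([0,1]^n)^{*_{\rm r}\infty}\cong C([0,1])^{*_{\rm r}\infty}$. $\blacksquare$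

## 13. Disconnected spaces are never absorbed

**Proof of Proposition 4.** We show that $A$ has no projections other than $0$ and $1$, by embedding it into a free group algebra.

The folding map $\mathbb T\to[0,1]$, $e^{2\pi it}\mapsto|2t-1|$ ($0\le t\le1$), is well defined and continuous, since $t=0$ and $t=1$ both give $1$, and it carries Lebesgue measure to Lebesgue measure. So $C([0,1])$ embeds trace-preservingly in $C(\mathbb T)=C^*_{\rm r}(\mathbb Z)$. By (P), $A$ embeds unitally in $C(\mathbb T)^{*_{\rm r}\infty}=C^*_{\rm r}(F_\infty)$.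

By Pimsner–Voiculescu (J. Operator Theory 8 (1982)), the algebras $C^*_{\rm r}(F_n)$ have no projections other than $0,1$. The same holds for the inductive limit $C^*_{\rm r}(F_\infty)$: a projection in a limit is close to a projection in some stage, hence unitarily equivalent to it, and a projection unitarily equivalent to $0$ or $1$ is $0$ or $1$. So $A$ has no nontrivial projections.

If $X$ is disconnected, the indicator function of a proper nonempty clopen set is a nontrivial projection in $C(X)$. Since $\mu$ has full support, its trace is faithful and $C(X)\subset C(X)*_{\rm r}E$. So $C(X)*_{\rm r}E$ contains a nontrivial projection and is not isomorphic to $A$. $\blacksquare$
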